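# Linear numerators over powers of quadratics: a Tchebycheff system of dimension $2n$

## 1. Freeing the numerators: a guess and its first tests

Let $P_1,\dots,P_n$ be monic real polynomials of degree two without real zeros, so that $P_i(x)>0$ for all real $x$, and let $\alpha\le -1$ be real. The following problem is posed in Julius Borcea, Boris Shapiro, "Classifying real polynomial pencils", arXiv:math/0404215 (2004): can the $n$ functions $(P_1^\alpha)',\dots,(P_n^\alpha)'$ be placed in a $2n$-dimensional space of functions in which a nonzero function never has more than $2n-1$ real zeros? The precise notion is this.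

**Definition (Tchebycheff system).** A linear $m$-dimensional space $V$ of smooth real-valued functions on an interval $(a,b)$ (where $a=-\infty$ and $b=+\infty$ are allowed) is a *Tchebycheff system* if every $f\in V$ that does not vanish identically has at most $m-1$ real zeros on $(a,b)$, counted with multiplicities.

Polynomials of degree at most $m-1$ form a Tchebycheff system of dimension $m$ on the line. The space $\operatorname{span}\{\cos x,\sin x\}$ is one of dimension $2$ on $(0,\pi)$, since the zeros of $A\cos x+B\sin x$ are simple and spaced by $\pi$. It is not one on $(-\infty,\infty)$.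

What would one guess? Write $P_i=x^2+p_ix+q_i$. Then
$$(P_i^\alpha)'=\alpha\,(2x+p_i)\,P_i^{\alpha-1}.$$
Each given function is a particular linear polynomial times $P_i^{\alpha-1}$. There are $n$ of them and we want dimension $2n$, so the first guess is to let each linear polynomial be arbitrary. With $\beta=1-\alpha$ this is
$$V_\beta=\operatorname{span}\{P_i^{-\beta},\;xP_i^{-\beta}:\ i=1,\dots,n\}.$$
If some $P_i$ coincide, we first replace the repetitions by new polynomials so as to have $n$ distinct ones. The space then still contains all the given functions. From now on the $P_i$ are pairwise distinct. Let us test the guess.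

*One quadratic.* A nonzero $f=(Ax+B)P_1^{-\beta}$ has at most one zero. The guess holds for $n=1$.

*The exponent $\beta=1$.* This is $\alpha=0$, outside the problem, but the space makes sense. Here $f=\sum (A_ix+B_i)/P_i=N/\prod P_i$ with $\deg N\le 1+2(n-1)=2n-1$. So $f$ has at most $2n-1$ zeros, unless $N\equiv0$. The guess looks right, and it looks like a degree count.

*Two quadratics, $\alpha=-1$.* Now $\beta=2$. Take $P_1=x^2+1$, $P_2=x^2+4$ and
$$f=\frac{x}{(x^2+1)^2}-\frac{4x}{(x^2+4)^2}
=\frac{x\,\big[(x^2+4)^2-4(x^2+1)^2\big]}{(x^2+1)^2(x^2+4)^2}
=\frac{x\,(2-x^2)(3x^2+6)}{(x^2+1)^2(x^2+4)^2}.$$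
The numerator has degree $5$, with roots $0,\pm\sqrt2,\pm i\sqrt2$. Exactly three of them are real, which is the allowed $2n-1=3$. Moreover $f=-\tfrac12(P_1^{-1})'+2(P_2^{-1})'$ is a combination of the given functions themselves. So for this pair no Tchebycheff system of dimension less than $4$ can contain them.

*Two even quadratics, functions of one parity.* Let $P_1=x^2+\sigma$ and $P_2=x^2+\tau$ with $0<\sigma<\tau$, let $\beta\neq0$, and let $f$ be $1$ or $x$ times a nontrivial combination $c_1P_1^{-\beta}+c_2P_2^{-\beta}$. If $c_1=0$ or $c_2=0$, the combination has no zero. Otherwise its zeros solve $(P_2/P_1)^{\beta}=-c_2/c_1$. Now $P_2/P_1=1+\frac{\tau-\sigma}{x^2+\sigma}$ is strictly decreasing in $x^2$, so at most one value $x^2\ge 0$ occurs, and hence at most two distinct real $x$. With the factor $x$ there are at most three distinct zeros, again in agreement with the guess.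

## 2. The theorem and its complements

Throughout, $\beta=1-\alpha$, and $P_1,\dots,P_n$ are pairwise distinct monic real quadratics without real zeros. Thus $P_i(x)=|x-z_i|^2$, where $z_1,\dots,z_n$ are distinct points of the open upper half-plane.

**Theorem 1.** Let $\alpha\le\frac12$ (in particular, let $\alpha\le-1$). If the real numbers $A_i,B_i$ are not all zero, then $f=\sum_{i=1}^n(A_ix+B_i)P_i^{-\beta}$ is not identically zero and has at most $2n-1$ real zeros counted with multiplicity. Hence $V_\beta$ is a $2n$-dimensional Tchebycheff system on $(-\infty,\infty)$ containing $(P_1^\alpha)',\dots,(P_n^\alpha)'$.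

So the answer to the problem is yes, always. For repeated $P_i$ use the replacement described in Section 1.

**Complement (a).** For $\alpha\le\frac12$ the bound $2n-1$ also holds when a zero at $\infty$ is counted, where the multiplicity at $\infty$ is the largest $m$ with $f=O(|x|^{1-2\beta-m})$.

**Complement (b).** Let $\alpha\le\frac12$, $\alpha\ne0$. Every nontrivial combination $\sum c_i(P_i^\alpha)'$ has at most $2n-1$ real zeros with multiplicity. For $P_i=x^2+s_i$ with distinct $s_i>0$ this is attained, so in that case no Tchebycheff system of dimension $<2n$ contains the $n$ functions.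

**Complement (c).** If $n=2$ and $\frac12<\alpha<\frac32$, $\alpha\neq1$, there are $P_1\ne P_2$ for which $V_\beta$ is not a Tchebycheff system. So the range $\alpha\le\frac12$ is sharp for this construction.

## 3. Degree counts and Rolle's theorem overshoot

Before the proof, let us see where the standard tools stop.

*Degree.* For $\alpha=-1$, clearing denominators gives a numerator of degree at most $1+4(n-1)=4n-3$. For $n=1$ this is the right number. For $n=2$ it is $5$ instead of $3$. In the example of Section 1 the two surplus roots were not real, but the degree does not show this. For noninteger $\beta$ there is in general no polynomial numerator at all.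

*Rolle.* The other standard move is to divide and differentiate. For $n=2$, put $L_i=A_ix+B_i$ and $h=(P_1/P_2)^\beta$, so that $P_1^\beta f=L_1+L_2h$. If $f$ had four zeros, two applications of Rolle's theorem would give two zeros of $(L_2h)''$, because $L_1''=0$. For a contradiction we would need $(L_2h)''$ to have at most one zero. This is false already for $L_2=1$ and the even pair of Section 1. There $h$ is even and nonconstant, $h'(0)=0$, and $h'(x)\to0$ as $x\to\infty$ because $h'/h=\beta\big(\frac{2x}{x^2+\sigma}-\frac{2x}{x^2+\tau}\big)\to0$ and $h\to1$. So $h'$ takes equal limits at the ends of $(0,\infty)$, $h''$ vanishes somewhere on $(0,\infty)$, and by evenness it has at least two real zeros. Differentiation has created zeros that were not paid for by $f$.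

Both methods look at one function $f$ on the real line. The proof below looks at the points $z_i$ instead.

## 4. Transposing the linear system

Suppose that a nontrivial $f\in V_\beta$ has $2n$ zeros; say they are distinct, $x_1,\dots,x_{2n}$. Then the square matrix with rows indexed by the $x_k$ and columns indexed by the functions $P_i^{-\beta},xP_i^{-\beta}$ has a nontrivial kernel. So it also has a nontrivial *left* kernel: there are weights $a_k$, not all zero, with
$$\sum_k a_k\,P_i(x_k)^{-\beta}=0,\qquad \sum_k a_k\,x_kP_i(x_k)^{-\beta}=0\qquad(i=1,\dots,n).$$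
Now read this as a statement about the points $z_i$. We have $P_i(x)^{-\beta}=|x-z_i|^{-2\beta}$. With $z=\xi+i\eta$, $r=|z-x|$ and $s=2\beta-2=-2\alpha$,
$$\partial_\xi r^{-s}=s\,(x-\xi)\,r^{-2\beta},\qquad \partial_\eta r^{-s}=-s\,\eta\,r^{-2\beta}. \tag{1}$$
The two families of conditions at $z_i$ are therefore exactly $\nabla u(z_i)=0$ for
$$u(z)=\sum_k a_k|z-x_k|^{-s},$$
the potential of charges $a_k$ on the real line (if $s\ne0$). Each column pair of the matrix is one gradient. So a function with too many zeros produces a potential with $n$ critical points in the upper half-plane and, by the symmetry $u(\bar z)=u(z)$, with $2n$ in all. We must show that $2n$ charges on the line have at most $2n-1$ critical points. Multiple zeros lead to derivatives with respect to $x$ (multipoles), so we allow these from the start.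

**Setting for the potential.** Let $s>-1$, $s\neq0$, and $\lambda=s/2$. Let $x_1,\dots,x_r$ be distinct reals and $\mu_k\ge1$ integers with $\sum\mu_k=2n$. Let $a_{kj}$ ($1\le k\le r$, $0\le j<\mu_k$) be real and not all zero. Put
$$u(z)=\sum_{k,j}a_{kj}\,\partial_x^j|z-x|^{-s}\Big|_{x=x_k}. \tag{2}$$
Let $K$ be the set of $k$ for which some $a_{kj}\ne0$. For $k\in K$ let $j_k=\max\{j:a_{kj}\ne0\}\le\mu_k-1$, and let $S=\{x_k:k\in K\}$. Since $|z-x|^{-s}=((\xi-x)^2+\eta^2)^{-\lambda}$, the function $u$ is real-analytic on $\mathbb C\setminus S$ and even in $\eta$.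

**Proposition 2.** $u$ has at most $2n-1$ critical points in $\mathbb C\setminus S$ (on and off the real line together).

The plan for its proof is to count critical points by index. The potential satisfies an elliptic equation without zeroth-order term, and this makes all critical points negative in index, like saddles. The winding number of $\nabla u$ near the charges and near infinity can be computed, and this bounds the total.

**The equation.** In the plane $\Delta r^{a}=a^2r^{a-2}$, so $\Delta r^{-s}=s^2r^{-s-2}$. By (1), $s\,\partial_\eta r^{-s}=-s^2\eta\, r^{-s-2}$. Hence $\eta\Delta r^{-s}+s\,\partial_\eta r^{-s}=0$. The equation is linear, and its coefficients do not depend on $x$, so we may differentiate in $x$ and add: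
$$\eta\,\Delta u+s\,u_\eta=0\quad\text{on }\mathbb C\setminus S. \tag{3}$$

## 5. Winding numbers of gradient fields

We recall what will be used. Let $F$ be a continuous plane vector field without zeros on a circle, and regard it as complex-valued. Its *winding number* on the circle is the number of turns of $F$ as the circle is traversed once counterclockwise. Three textbook facts are needed.

1. If $|G|<|F|$ on the circle, then $F+G$ has the same winding number as $F$.
2. If $F$ is continuous without zeros on the closed region between an outer circle and finitely many disjoint circles inside it, then the outer winding number is the sum of the inner ones.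
3. If $F$ is continuous without zeros on a closed disc, its winding number on the boundary is $0$.

The *index* of an isolated critical point of $u$ is the winding number of $\nabla u$ on small circles around it. For example, $\xi^2+\eta^2$ has gradient $(2\xi,2\eta)$ and index $1$ at $0$. The saddle $\xi^2-\eta^2$ has gradient $(2\xi,-2\eta)$ and index $-1$. More generally, for $c\neq0$ and $\zeta=\xi+i\eta$, the gradient of $\operatorname{Re}(c\,\zeta^m)$, as a complex number, is $\overline{mc\,\zeta^{m-1}}$, so its index is $-(m-1)$.

We also recall Hermite interpolation. For distinct $x_k$ and $\mu_k\ge1$ with $\sum\mu_k=N$, the map $p\mapsto(p^{(j)}(x_k))_{j<\mu_k}$ from polynomials of degree $\le N-1$ to $\mathbb R^N$ is a bijection. Indeed, a polynomial in its kernel is divisible by $\prod(x-x_k)^{\mu_k}$, which has degree $N$, so it is $0$.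

## 6. Gegenbauer polynomials and the angular factors $g_m$

Near a charge, near infinity, and near a real critical point, the leading term of $u$ will be a power of $\rho$ times a function of the angle. All these functions come from one generating series,
$$(1-2tw+w^2)^{-\lambda}=\sum_{m\ge0}C_m(t)\,w^m,\qquad g_m(\varphi)=C_m(\cos\varphi). \tag{4}$$
The $C_m$ are the Gegenbauer polynomials (Szegő, *Orthogonal Polynomials*, §4.7). For $s=2$, which is $\alpha=-1$, we have $\lambda=1$, and $C_m$ is the Chebyshev polynomial of the second kind, $g_m(\varphi)=\sin((m+1)\varphi)/\sin\varphi$. It has $2m$ simple zeros mod $2\pi$. We need the same in general.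

**Lemma 3.** Let $\lambda>-\frac12$, $\lambda\ne0$. Then $C_m$ has degree exactly $m$ and $m$ simple zeros, all in $(-1,1)$. Consequently $g_m$ has exactly $2m$ zeros mod $2\pi$, all simple, and $g_m^2+g_m'^2>0$.

**Degree.** The purpose is to see that $C_0,\dots,C_{m}$ span the polynomials of degree $\le m$. Write $(\lambda)_l=\lambda(\lambda+1)\cdots(\lambda+l-1)$. Expanding,
$$(1-2tw+w^2)^{-\lambda}=\sum_l\frac{(\lambda)_l}{l!}(2tw-w^2)^l .$$
The $l$-th term contributes monomials $w^{l+i}t^{l-i}$ with $0\le i\le l$. So $C_m$ has degree at most $m$, and $t^m$ arises only from $l=m$, $i=0$, with coefficient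
$$2^m(\lambda)_m/m!. \tag{5}$$
This is nonzero since $\lambda\ne0$ and $\lambda+1>0$.

**The homogeneous solutions.** The purpose is to link $g_m$ to equation (3). For $|z|$ small, $|z-1|^{-s}=(1-2\rho\cos\varphi+\rho^2)^{-\lambda}=\sum_m\rho^mg_m(\varphi)$, where $z=\rho e^{i\varphi}$. Comparing along each ray, $\rho^mg_m(\varphi)$ is the degree-$m$ homogeneous part of the Taylor series of $|z-1|^{-s}$ at $0$. It is a polynomial in $\xi,\eta$, and it is even in $\eta$. The operator $\eta\Delta+s\,\partial_\eta$ maps homogeneous polynomials of degree $m$ to homogeneous ones of degree $m-1$ (or to $0$), so each part satisfies (3) separately: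
$$(\eta\Delta+s\,\partial_\eta)(\rho^mg_m)=0. \tag{6}$$

**Orthogonality.** The purpose is to locate the zeros. In polar coordinates $\Delta(\rho^mg)=\rho^{m-2}(m^2g+g'')$ and $\partial_\eta=\sin\varphi\,\partial_\rho+\rho^{-1}\cos\varphi\,\partial_\varphi$. So (6) reads $\sin\varphi\,g_m''+s\cos\varphi\,g_m'+m(m+s)\sin\varphi\,g_m=0$, that is, on $(0,\pi)$,
$$(\sin^s\!\varphi\; g_m')'+m(m+s)\sin^s\!\varphi\; g_m=0 .$$
Take this for $m\ne l$, multiply crosswise by $g_l$ and $g_m$, subtract and integrate:
$$\big(m(m+s)-l(l+s)\big)\int_0^\pi\sin^s\!\varphi\;g_mg_l\,d\varphi=-\Big[\sin^s\!\varphi\,(g_m'g_l-g_mg_l')\Big]_0^\pi=0 .$$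
The integral converges since $s>-1$. The boundary terms vanish since $g_m'=-\sin\varphi\,C_m'(\cos\varphi)$ makes them $O(\sin^{s+1}\varphi)$. The factor in front is $(m-l)(m+l+s)\ne0$, as $m+l\ge1$ and $s>-1$. With $t=\cos\varphi$ we obtain $\int_{-1}^1C_mC_l(1-t^2)^{\lambda-1/2}dt=0$.

**Zeros.** Suppose $C_m$ changed sign at fewer than $m$ points of $(-1,1)$, and let $Q$ be the product of the factors $t-t_l$ over these points. Then $C_mQ$ has constant sign on $(-1,1)$ and is not identically zero, so $\int C_mQ(1-t^2)^{\lambda-1/2}dt\ne0$. But $\deg Q<m$, so $Q$ is a combination of $C_0,\dots,C_{m-1}$ and the integral is $0$. This is a contradiction. Hence $C_m$ has $m$ distinct zeros in $(-1,1)$. By degree they are simple and there are no others. Each zero $t_l\in(-1,1)$ gives two angles with $\cos\varphi=t_l$, and there $g_m'=-\sin\varphi\,C_m'(t_l)\ne0$. This proves Lemma 3. $\square$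

**Fact A.** For real $c\neq0$ the closed curve $\varphi\mapsto(c\,g_m,g_m')\in\mathbb R^2\setminus0$ has winding number $-\operatorname{sgn}(c)\,m$.

*Proof.* For $m=0$ we have $g_0=1$ and the curve is constant. Let $m\ge1$ and $c>0$. The curve meets the vertical axis exactly at the $2m$ zeros of $g_m$. Where $g_m'>0$, the first coordinate increases, and the curve crosses the upper half-axis from left to right. Where $g_m'<0$, it crosses the lower half-axis from right to left. Both kinds of crossing are clockwise. The zeros are simple, so the signs of $g_m'$ alternate, and the crossings alternate between the half-axes. Between consecutive crossings the curve stays in an open half-plane, right or left, so its angle decreases by exactly $\pi$. Over the $2m$ intervals the angle decreases by $2m\pi$. For $c<0$, reflecting the first coordinate reverses the sign. $\square$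

**Fact B.** Let $h=\rho^dg_m(\varphi)$ with $d\ne0$. Then $|\nabla h|\ge\mathrm{const}\cdot\rho^{d-1}$ with a positive constant, and the winding number of $\nabla h$ on circles centered at $0$ is $1-\operatorname{sgn}(d)\,m$.

*Proof.* We have $\nabla h=\rho^{d-1}(d\,g_m\,e_r+g_m'\,e_\varphi)$, which as a complex number is $\rho^{d-1}e^{i\varphi}(d\,g_m+i\,g_m')$. The last factor is continuous and never $0$ on the circle, which gives the lower bound. The factor $e^{i\varphi}$ contributes one turn and the last factor contributes $-\operatorname{sgn}(d)\,m$ by Fact A. $\square$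

## 7. At most $2n-1$ critical points: proof of Proposition 2

**Step 1: near a charge $x_k\in S$.** This step shows that $\nabla u$ has no zeros in a punctured neighborhood of $x_k$ and computes its winding number there. Put $z=x_k+\rho e^{i\varphi}$. By (4),
$$|z-x_k-\varepsilon|^{-s}=(\rho^2-2\varepsilon\rho\cos\varphi+\varepsilon^2)^{-\lambda}=\sum_j\varepsilon^j\rho^{-s-j}g_j(\varphi),$$
so $\partial_x^j|z-x|^{-s}\big|_{x=x_k}=j!\,\rho^{-s-j}g_j(\varphi)$. The other charges contribute functions analytic near $x_k$. Hence
$$u=a_{k,j_k}\,j_k!\,\rho^{-s-j_k}g_{j_k}+\sum_{j<j_k}a_{kj}\,j!\,\rho^{-s-j}g_j+(\text{analytic}).$$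
Consider $d=-s-j_k$. If $j_k\ge1$, then $d<1-j_k\le0$. If $j_k=0$, then $d=-s\neq0$. So Fact B applies, and the gradient of the first term has size at least a constant times $\rho^{-s-j_k-1}$. The remaining gradients are $O(\rho^{-s-j_k})+O(1)$. The first is smaller by a factor $\rho$. The second is smaller because $\rho^{-s-j_k-1}\to\infty$; this uses $s>-1$. So on all small circles around $x_k$ we have $\nabla u\ne0$, and the winding number is that of the first term. If $j_k\ge1$ then $\operatorname{sgn}(d)=-1$ and it is $1+j_k$. If $j_k=0$ the sign of $d$ is irrelevant and it is $1$. In both cases it equals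
$$1+j_k. \tag{7}$$

**Step 2: near infinity.** This step does the same on large circles, and also shows that $u$ is not constant. With $z=\rho e^{i\varphi}$ and $\varepsilon=1/\rho$ write $u=\rho^{-s}\Psi(\varepsilon,\varphi)$, where
$$\Psi(\varepsilon,\varphi)=\sum_{k,j}a_{kj}\,\partial_x^j(1-2\varepsilon x\cos\varphi+\varepsilon^2x^2)^{-\lambda}\Big|_{x=x_k}.$$
This is analytic near $\varepsilon=0$, uniformly in $\varphi$. By (4) with $w=\varepsilon x$,
$$\Psi=\sum_mM_m\,\varepsilon^mg_m(\varphi),\qquad M_m=\sum_{k,j}a_{kj}\,(x^m)^{(j)}\Big|_{x=x_k}. \tag{8}$$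
If $M_0=\dots=M_{2n-1}=0$, the functional $p\mapsto\sum a_{kj}p^{(j)}(x_k)$ would vanish on all polynomials of degree $\le2n-1$. By Hermite interpolation, with $N=\sum\mu_k=2n$, we can choose such a $p$ with $p^{(j)}(x_k)=a_{kj}$ for all $k,j$. Then $\sum a_{kj}^2=0$, a contradiction. So there is a least $m$ with $M_m\ne0$; call it $J$. Then
$$u=M_J\,\rho^{-s-J}g_J+R,\qquad |\nabla R|=O(\rho^{-s-J-2}).$$
Indeed, $R=\rho^{-s-J-1}\Phi(1/\rho,\varphi)$ with $\Phi$ analytic near $\varepsilon=0$, and both $R_\rho$ and $\rho^{-1}R_\varphi$ have the stated size. As in Step 1, $d=-s-J$ is negative if $J\ge1$, and equals $-s\ne0$ if $J=0$. So Fact B applies. The main gradient is at least a constant times $\rho^{-s-J-1}$, hence $\nabla u\ne0$ for all large $\rho$, and the winding number on large circles is $1+J$. In particular $u$ is not constant. Since $\mathbb C\setminus S$ is connected and $u$ is real-analytic, $u$ is not constant near any point of $\mathbb C\setminus S$.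

**Step 3: critical points off the real line.** This step shows that they are isolated with index $\le-1$. Let $z_0\notin\mathbb R$ be critical. Use coordinates $(\xi,\eta)$ and $(\rho,\varphi)$ centered at $z_0$. Let $p$ be the lowest-order nonzero homogeneous part, of degree $m$, of the Taylor series of $u-u(z_0)$ at $z_0$. It exists by Step 2, and $m\ge2$ since $z_0$ is critical. Divide (3) by the original variable $\eta$, which is not $0$ at $z_0$: the coefficient $s/\eta$ is analytic near $z_0$. In $\Delta u+(s/\eta)u_\eta=0$ the second term has order at least $m-1$, so the part of degree $m-2$ is $\Delta p=0$. Thus $p=\operatorname{Re}(c\,\zeta^m)$ with $c\ne0$ and $|\nabla p|=m|c|\rho^{m-1}$. Since $\nabla(u-p)=O(\rho^m)$, the point $z_0$ is isolated, and its index is that of $p$, namely $-(m-1)\le-1$.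

**Step 4: critical points on the real line.** This step proves the same where equation (3) degenerates. Let $z_0\in\mathbb R\setminus S$ be critical and define $p$ and $m\ge2$ as before. The coordinate $\eta$ centered at $z_0$ is now the original one. Since $u$ is even in $\eta$, so is $p$, and the part of degree $m-1$ of (3) is $\eta\Delta p+s\,p_\eta=0$. Write $p=\sum_ip_i\,\xi^{m-2i}\eta^{2i}$. The coefficient of $\xi^{m-2i-2}\eta^{2i+1}$ in the equation gives
$$(2i+2)(2i+1+s)\,p_{i+1}=-(m-2i)(m-2i-1)\,p_i .$$
Since $s>-1$, we have $2i+1+s>0$ for all $i\ge0$, so $p_0$ determines all $p_i$. The solution space is at most one-dimensional. By (6) it contains $\rho^mg_m(\varphi)$, which is even in $\eta$ and not identically zero. Hence $p=c\,\rho^mg_m$ with $c\neq0$. By Fact B with $d=m>0$, $|\nabla p|\ge\mathrm{const}\cdot\rho^{m-1}$, while $\nabla(u-p)=O(\rho^m)$. So $z_0$ is isolated, with index $1-m\le-1$.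

**Step 5: the count.** This step puts the local information together. By Steps 1 and 2 all critical points lie in a compact subset of $\mathbb C\setminus S$. They are isolated by Steps 3 and 4, hence finite in number. Compare a large circle with small circles around the points of $S$ and around the critical points. By fact 2 of Section 5,
$$1+J=\sum_{k\in K}(1+j_k)+\sum_{\text{crit}}\operatorname{ind}. \tag{9}$$
All indices are $\le-1$, so
$$\#\text{crit}\le\sum_{k\in K}(1+j_k)-1-J\le\sum_k\mu_k-1=2n-1. \qquad\blacksquare$$

*Example.* Take $s=2$, $n=1$ and $u=|z-1|^{-2}+|z+1|^{-2}$. Here $j_k=0$ at both charges and $M_0=2$, so $J=0$. Equation (9) reads $1=2+\sum\operatorname{ind}$. So there is exactly one critical point. By symmetry it is $z=0$: a minimum along the real line, a maximum of $2/(1+\eta^2)$ along the imaginary axis. For $n=1$ in general, a critical point off the real line would come with its mirror image, which makes two, while Proposition 2 allows only one.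

## 8. From the potential back to $V_\beta$: proof of Theorem 1

Put $s=2\beta-2=-2\alpha$, as in Section 4. The problem's range $\alpha\le-1$ is $s\ge2$, and $\alpha\le\frac12$ is $s\ge-1$.

**Duality.** This step turns too many zeros into a system of weights. Suppose $(A_i,B_i)_i\ne0$ and that $f$ is identically zero or has at least $2n$ zeros with multiplicity. Choose distinct reals $x_k$ and integers $\mu_k\ge1$ with $\sum\mu_k=2n$ and $f^{(j)}(x_k)=0$ for $j<\mu_k$ (reduce multiplicities or drop zeros if there are too many; if $f\equiv0$ take any points). The $2n\times2n$ matrix whose rows are the functionals $g\mapsto g^{(j)}(x_k)$ and whose columns are the functions $P_i^{-\beta},xP_i^{-\beta}$ annihilates the nonzero vector of coefficients of $f$, so it is singular. Hence its rows are dependent: there are $a_{kj}$, not all zero, with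
$$\sum_{k,j} a_{kj}\,(P_i^{-\beta})^{(j)}(x_k)=0,\qquad\sum_{k,j} a_{kj}\,(xP_i^{-\beta})^{(j)}(x_k)=0\qquad(i=1,\dots,n). \tag{10}$$

**Case $\alpha<\frac12$, $\alpha\neq0$.** This step contradicts Proposition 2. Here $s>-1$ and $s\ne0$. Let $u$ be given by (2) with these $a_{kj}$. Differentiating (1) in $x$ and summing,
$$u_\xi(z)=s\sum_{k,j}a_{kj}\,\partial_x^j\big[(x-\xi)|x-z|^{-2\beta}\big]_{x=x_k},\qquad u_\eta(z)=-s\,\eta\sum_{k,j}a_{kj}\,\partial_x^j\big[|x-z|^{-2\beta}\big]_{x=x_k}.$$
At $z=z_i$ we have $|x-z_i|^{-2\beta}=P_i(x)^{-\beta}$. Since $s\ne0$ and $\operatorname{Im}z_i>0$, equations (10) say exactly that $u_\xi(z_i)=u_\eta(z_i)=0$ for all $i$. Since $u(\bar z)=u(z)$, the $2n$ distinct points $z_i,\bar z_i$ are critical points of $u$, and none of them lies on the real line, so none lies in $S$. This contradicts Proposition 2. In particular the problem is settled for all $\alpha\le-1$.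

**Case $\alpha=0$.** Here $s=0$ and the potential is useless, but the degree count of Section 1 works. We have $\beta=1$ and $f=N/\prod P_i$ with $N=\sum_i(A_ix+B_i)\prod_{l\ne i}P_l$ and $\deg N\le2n-1$. If $N\equiv0$, then $P_i$ divides $(A_ix+B_i)\prod_{l\neq i}P_l$. The $P_l$ are distinct monic irreducible real quadratics, hence pairwise coprime, so $P_i\mid A_ix+B_i$, and therefore $A_i=B_i=0$ for all $i$. So if the $A_i,B_i$ are not all zero, $f\not\equiv0$ and $f$ has at most $2n-1$ zeros with multiplicity.

**Case $\alpha=\frac12$.** Here $s=-1$ is just outside Proposition 2, and this step reaches it as a limit $s\to-1^+$. Fix the $a_{kj}$ of (10) for $\beta=\frac12$, and write $u^{(s)}$ for the potential (2) with these weights and exponent $s\ge-1$. The computation of the first case holds for $s=-1$, so $z_1,\dots,z_n$ are critical points of $u^{(-1)}$.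

*$u^{(-1)}$ is not constant.* We need this in order to speak of leading Taylor parts. The expansion (8) is valid for $\lambda=-\frac12$: for large $\rho$,
$$u^{(-1)}=\sum_mM_m\,\rho^{1-m}\,C_m^{(-1/2)}(\cos\varphi).$$
By the computation of (5), $C_m^{(-1/2)}$ has leading coefficient $2^m(-\frac12)_m/m!$, and this is nonzero because $-\frac12,\frac12,\frac32,\dots$ are nonzero. If $u^{(-1)}$ were constant, uniqueness of the expansion in powers of $\rho$ would give $M_mC_m^{(-1/2)}(\cos\varphi)\equiv0$, hence $M_m=0$, for $m\ne1$. It would also make $M_1C_1^{(-1/2)}(\cos\varphi)=-M_1\cos\varphi$ constant, hence $M_1=0$. So all $M_m$ would vanish, and this contradicts Hermite interpolation as in Step 2 of Section 7.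

*The critical points persist.* Equation (3) and Step 3 of Section 7 did not use $s>-1$; they used only that $u$ is nonconstant near the point, which holds by analyticity on the connected set $\mathbb C\setminus S$. So the $z_i$ are isolated critical points of $u^{(-1)}$ with index $\le-1$. Choose disjoint closed discs $D_i$, centered at $z_i$, in the open upper half-plane and containing no other critical point of $u^{(-1)}$. As $s\to-1^+$, $\nabla u^{(s)}\to\nabla u^{(-1)}$ uniformly on $\bigcup D_i$. So for $s>-1$ close enough to $-1$, the difference is smaller than $|\nabla u^{(-1)}|$ on every $\partial D_i$, and $\nabla u^{(s)}$ has on $\partial D_i$ the same nonzero winding number as $\nabla u^{(-1)}$. By fact 3 of Section 5 it has a zero in each $D_i$. With the mirror images, $u^{(s)}$ has at least $2n$ critical points off the real line, for some $s\in(-1,0)$. This contradicts Proposition 2.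

In all cases, a nontrivial choice of $A_i,B_i$ gives $f\not\equiv0$ with at most $2n-1$ zeros. The first statement says that the $2n$ generators are linearly independent, so $\dim V_\beta=2n$, and $V_\beta$ is a Tchebycheff system. It contains $(P_i^\alpha)'=\alpha P_i'P_i^{-\beta}$. $\blacksquare$

## 9. A zero at infinity, and combinations with exactly $2n-1$ zeros

**Proof of (a).** The purpose is to move $\infty$ to a finite point by a Möbius map and apply Theorem 1 there. Let $0\ne f=\sum L_iP_i^{-\beta}\in V_\beta$ with $L_i=A_ix+B_i$, and choose $x_0\in\mathbb R$ with $f(x_0)\ne0$. Put $\hat L_i(t)=tL_i(x_0-1/t)$, which is a polynomial of degree $\le1$, and $\hat P_i(t)=t^2P_i(x_0-1/t)$. Then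
$$f(x_0-1/t)=t^{-1}|t|^{2\beta}\,\hat f(t),\qquad\hat f=\sum\hat L_i\hat P_i^{-\beta}. \tag{11}$$
The polynomial $\hat P_i$ has $t^2$-coefficient $P_i(x_0)>0$. It is positive for real $t\ne0$, and $\hat P_i(0)=1$. Its roots are $1/(x_0-z_i)$ and the conjugate. Since $\operatorname{Im}\frac1{x_0-z}=\frac{\operatorname{Im}z}{|x_0-z|^2}$, the map $z\mapsto1/(x_0-z)$ permutes the upper half-plane, and the points $1/(x_0-z_i)$ are distinct points of it. So the $\hat P_i$ are positive constants times pairwise distinct monic quadratics without real zeros. The constants can be absorbed into the numerators. The $\hat L_i$ are not all zero. So Theorem 1 applies to $\hat f$, which has at most $2n-1$ zeros with multiplicity.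

Now translate. The map $t\mapsto x_0-1/t$ is a smooth bijection from $t\ne0$ to $x\ne x_0$ with nonvanishing derivative, and $t^{-1}|t|^{2\beta}$ is smooth and nonzero for $t\ne0$. Since $f(x_0)\ne0$, the finite zeros of $f$ correspond, with multiplicity, to the zeros $t\neq0$ of $\hat f$. As $|x|\to\infty$ we have $|x|\sim1/|t|$, so by (11) $f=O(|x|^{1-2\beta-m})$ means $|t|^{2\beta-1}|\hat f|=O(|t|^{2\beta-1+m})$, that is, $\hat f=O(|t|^m)$ as $t\to0$. Since $\hat f$ is analytic, the multiplicity of $f$ at $\infty$ is the multiplicity of $t=0$ as a zero of $\hat f$. $\blacksquare$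

**Proof of (b).** Since $(P_i^\alpha)'=\alpha(2x+p_i)P_i^{-\beta}$ and $\alpha\ne0$, a nontrivial combination has coefficients $A_i=2\alpha c_i$ that are not all zero, and the bound is Theorem 1. For $P_i=x^2+s_i$,
$$\sum c_i(P_i^\alpha)'=2\alpha\,x\sum_i c_i(x^2+s_i)^{\alpha-1}.$$
Given distinct $X_1,\dots,X_{n-1}>0$, the $n-1$ linear conditions $\sum_ic_i(X_k+s_i)^{\alpha-1}=0$ in $n$ unknowns have a solution $c\neq0$. The resulting function is not identically zero by Theorem 1, and it vanishes at the $2n-1$ points $0,\pm\sqrt{X_k}$. So the bound is attained. A Tchebycheff system of dimension $m$ containing this function needs $2n-1\le m-1$, hence $m\ge2n$. $\blacksquare$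

## 10. A quadruple zero for $\frac12<\alpha<\frac32$

Now we prove (c). Here $0<|\beta|<\frac12$. Let $P_1=x^2+\sigma$, $P_2=x^2+\tau$ with $0<\sigma<\tau$, and put $R=P_1/P_2$, $v=\log R$, $h=R^\beta=e^{\beta v}$. We look for a zero of order $\ge4$ of a function in the four-dimensional candidate. If $f=L_1P_1^{-\beta}+L_2P_2^{-\beta}$ with linear $L_i$, then $P_1^\beta f=L_1+L_2h$. So a nontrivial choice with a zero of order $\ge4$ at $x_0$ exists as soon as the Wronskian $W$ of $(1,x,h,xh)$ vanishes at $x_0$.

**Step 1: the Wronskian is a Schwarzian.** This step reduces the question to one sign. The first two columns reduce $W$ to a $2\times2$ determinant. With $(xh)''=2h'+xh''$ and $(xh)'''=3h''+xh'''$,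
$$W=h''(xh)'''-h'''(xh)''=3h''^2-2h'h'''=-2h'^2\,\mathcal S(h),$$
where $\mathcal S(h)=(h''/h')'-\frac12(h''/h')^2=\frac{h'''}{h'}-\frac32\big(\frac{h''}{h'}\big)^2$ is the Schwarzian derivative. We use this for $x>0$, where $h'=\beta h v'\ne0$ because $v'=\frac{2x}{x^2+\sigma}-\frac{2x}{x^2+\tau}>0$.

**Step 2: computing it.** Recall the chain rule $\mathcal S(\phi\circ g)=(\mathcal S(\phi)\circ g)\,g'^2+\mathcal S(g)$ and that $\mathcal S$ vanishes on nonconstant Möbius functions. For $\phi(y)=e^{\beta y}$ we get $\mathcal S(\phi)=\beta^2-\frac32\beta^2=-\frac{\beta^2}2$. Hence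
$$\mathcal S(h)=\mathcal S(v)-\tfrac{\beta^2}2v'^2,\qquad\mathcal S(R)=\mathcal S(v)-\tfrac12v'^2 .$$
Since $R=(x^2+\sigma)/(x^2+\tau)$ is a nonconstant Möbius function of $x^2$, $\mathcal S(R)=\mathcal S(x^2)=-\frac32\big(\frac{2}{2x}\big)^2=-\frac3{2x^2}$. Eliminating $\mathcal S(v)$,
$$x^2\,\mathcal S(h)=-\tfrac32+\tfrac{1-\beta^2}2\,x^2v'^2,\qquad x^2v'^2=\frac{4x^4(\tau-\sigma)^2}{(x^2+\sigma)^2(x^2+\tau)^2}. \tag{12}$$

**Step 3: the sign changes.** As $x\to0^+$ the right side of (12) tends to $-\frac32<0$. At $x^2=\sqrt{\sigma\tau}$,
$$xv'=\frac{2(\tau-\sigma)}{x^2+\sigma\tau/x^2+\sigma+\tau}=\frac{2(\tau-\sigma)}{(\sqrt\sigma+\sqrt\tau)^2}=2q,\qquad q=\frac{\sqrt\tau-\sqrt\sigma}{\sqrt\tau+\sqrt\sigma},$$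
so $x^2\mathcal S(h)=-\frac32+2(1-\beta^2)q^2$ there. Since $|\beta|<\frac12$, we have $1-\beta^2>\frac34$, so $2(1-\beta^2)>\frac32$. As $\tau/\sigma\to\infty$, $q\to1$. So the value is positive once $\tau/\sigma$ is large enough. Fix such $\sigma,\tau$. By continuity $\mathcal S(h)$, and hence $W$, vanishes at some $x_0>0$.

**Step 4: the function with the quadruple zero is not zero.** By Step 3 there are $L_1,L_2$ of degree $\le1$, not both zero, such that $L_1+L_2h$, hence $f=L_1P_1^{-\beta}+L_2P_2^{-\beta}$, has a zero of order $\ge4$ at $x_0$. Suppose $f\equiv0$, so $L_1+L_2h\equiv0$. Then $L_2\not\equiv0$, for otherwise $L_1\equiv0$ too. So $h=-L_1/L_2$ off the zero of $L_2$, which is constant or Möbius. A nonconstant Möbius function is injective, but $h$ is even, so $h$ would be constant. It is not, since $\beta\ne0$ and $R$ is not constant. Hence $f\not\equiv0$ is an element of $V_\beta$ with at least four zeros counted with multiplicity, while $\dim V_\beta\le4$. So $V_\beta$ is not a Tchebycheff system. $\blacksquare$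

*Remark.* Formula (12) shows how the threshold $\beta=\frac12$ appears for this pair. By the expression for $xv'$ in Step 3 and $x^2+\sigma\tau/x^2\ge2\sqrt{\sigma\tau}$, we have $x^2v'^2\le4q^2<4$ for all $x>0$. If $\frac12\le\beta<1$, then $x^2\mathcal S(h)<-\frac32+2(1-\beta^2)\le0$; if $\beta\ge1$, the second term in (12) is not positive. So for $\beta\ge\frac12$ the Wronskian has no zero at $x>0$, in accordance with Theorem 1.
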